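\title{Decomposing Borel functions of finite level:\\ a generalization of the Jayne--Rogers theorem}

\begin{abstract}
Let $X$ and $Y$ be separable metrizable spaces with $X$ analytic, and let $1<n\le m<\omega$. We prove in ZFC that a function $f\colon X\to Y$ pulls $\boldsymbol{\Sigma}^0_n$ sets back to $\boldsymbol{\Sigma}^0_m$ sets if and only if it is a countable union of $\boldsymbol{\Sigma}^0_{m-n+1}$-measurable functions with $\boldsymbol{\Delta}^0_m$ domains. The theorem is deduced from a dichotomy: a Borel function either decomposes, or every Borel subset of $2^\omega$ of the critical level reduces continuously to the preimage of a simple set. The reductions are built by one construction, which combines Louveau's topologies, a ``true stage'' combinatorics on finite sequences, and a counting argument that keeps finitely many closure relations alive while the sets involved are thinned.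
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are separable and metrizable. A space is \emph{analytic} if it is a continuous image of a Polish space; equivalently, if it is homeomorphic to an analytic subset of a Polish space. For $1\le\alpha<\omega_1$ we write $\boldsymbol{\Sigma}^0_\alpha(Z)$, $\boldsymbol{\Pi}^0_\alpha(Z)$ and $\boldsymbol{\Delta}^0_\alpha(Z)=\boldsymbol{\Sigma}^0_\alpha(Z)\cap\boldsymbol{\Pi}^0_\alpha(Z)$ for the Borel classes of a space $Z$. A function $g\colon Z\to Y$ is \emph{$\boldsymbol{\Sigma}^0_\alpha$-measurable} if $g^{-1}(O)\in\boldsymbol{\Sigma}^0_\alpha(Z)$ for every open $O\subseteq Y$. For $1\le n\le m<\omega$, a function $f\colon X\to Y$ is a \emph{$\Sigma_{m,n}$ function} if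
\[
f^{-1}(S)\in\boldsymbol{\Sigma}^0_m(X)\qquad\text{for every } S\in\boldsymbol{\Sigma}^0_n(Y).
\]
The $\Sigma_{1,1}$ functions are the continuous ones and the $\Sigma_{m,1}$ functions are the $\boldsymbol{\Sigma}^0_m$-measurable ones. For $n\ge2$ the definition measures how far $f$ raises the complexity of sets of level $n$, and it says nothing directly about how $f$ is built. We want to know which functions satisfy it.

There are two obvious ways to raise complexity. First, a $\boldsymbol{\Sigma}^0_p$-measurable function shifts the whole finite hierarchy by $p-1$: preimages of $\boldsymbol{\Sigma}^0_n$ sets are $\boldsymbol{\Sigma}^0_{n+p-1}$. Second, simple functions can be glued along complicated domains. The characteristic function $1_D\colon X\to\{0,1\}$ is the union of two constant functions with domains $D$ and $X\setminus D$, and it is $\Sigma_{m,n}$ exactly when $D\in\boldsymbol{\Delta}^0_m(X)$, whatever $n\le m$ is. To combine the two, say that $f\colon X\to Y$ is a \emph{countable union of $\boldsymbol{\Sigma}^0_\alpha$-measurable functions with $\boldsymbol{\Delta}^0_m(X)$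 domains} if there are $D_i\in\boldsymbol{\Delta}^0_m(X)$, $i<\omega$, with $X=\bigcup_iD_i$ and each $f\upharpoonright D_i$ $\boldsymbol{\Sigma}^0_\alpha$-measurable for the relative topology of $D_i$. For $m\ge2$ one may equivalently require $D_i\in\boldsymbol{\Pi}^0_{m-1}(X)$: a $\boldsymbol{\Delta}^0_m$ set is a countable union of $\boldsymbol{\Pi}^0_{m-1}$ sets, measurability passes to subsets, and $\boldsymbol{\Pi}^0_{m-1}\subseteq\boldsymbol{\Delta}^0_m$. A shift by $m-n$ and gluing along $\boldsymbol{\Delta}^0_m$ domains together produce a $\Sigma_{m,n}$ function (Lemma~\ref{lem:easy}). The natural guess is that nothing else does.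

For $m=n=2$ this is the Jayne--Rogers theorem: if $X$ is analytic, then $f\colon X\to Y$ is $\Sigma_{2,2}$ if and only if it is a countable union of continuous functions with $\boldsymbol{\Delta}^0_2(X)$ (equivalently, closed) domains. Semmes proved the cases $(m,n)=(3,2)$ and $(m,n)=(3,3)$ for functions $\omega^\omega\to\omega^\omega$. The general statement is the conjecture called the strong generalization of the Jayne--Rogers theorem, which we take from Motto Ros \cite{MottoRos}. We prove it, in ZFC.

\begin{theorem}\label{thm:main}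
Let $X,Y$ be separable metrizable spaces with $X$ analytic, and let $1<n\le m<\omega$. Then $f\colon X\to Y$ is a $\Sigma_{m,n}$ function if and only if $f$ is a countable union of $\boldsymbol{\Sigma}^0_{m-n+1}$-measurable functions with $\boldsymbol{\Delta}^0_m(X)$ \textup{(}equivalently, $\boldsymbol{\Pi}^0_{m-1}(X)$\textup{)} domains.
\end{theorem}

Characteristic functions show that gluing is needed. The next example shows that the shift is needed too: it cannot be imitated by gluing continuous functions, along any domains.

\begin{example}\label{ex:shift}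
Give $\omega+1$ the order topology and define a bijection $P\colon(\omega+1)^\omega\to\omega^\omega$ by $P(x)(i)=0$ if $x(i)=\omega$ and $P(x)(i)=x(i)+1$ otherwise. The sets $\{x:x(i)=a\}$ are closed, so $P$ is $\boldsymbol{\Sigma}^0_2$-measurable. Suppose $(\omega+1)^\omega=\bigcup_iA_i$. By the Baire category theorem some $P(A_i)$ is dense in a basic open set $\{y:w\subseteq y\}$; let $\ell=|w|$. Pick $y\in P(A_i)$ extending $w$ with $y(\ell)=0$, and for $j>\ell$ pick $y_j\in P(A_i)$ extending $w$ with $y_j(\ell)=j$ and $y_j(i')=y(i')$ for $\ell<i'<j$. Then $P^{-1}(y_j)\to P^{-1}(y)$ in $A_i$, but $y_j\not\to y$. So $P$ is not a countable union of continuous functions, and by Theorem~\ref{thm:main} it is $\Sigma_{n,n}$ for no $n\ge2$.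
\end{example}

Theorem~\ref{thm:main} follows from a dichotomy that names a witness whenever a decomposition fails to exist.

\begin{theorem}\label{thm:dich}
Let $X$ be analytic, $Y$ separable metrizable, $f\colon X\to Y$ Borel, and $1\le k<\omega$.
\begin{itemize}
\item[(A)] If $f$ is $\boldsymbol{\Sigma}^0_{k+1}$-measurable, then either $X$ is a countable union of $\boldsymbol{\Delta}^0_{k+1}(X)$ sets on which $f$ is $\boldsymbol{\Sigma}^0_k$-measurable, or there is a single open set $O\subseteq Y$ such that every $E\in\boldsymbol{\Sigma}^0_{k+1}(2^\omega)$ equals $\theta^{-1}(f^{-1}(O))$ for some continuous $\theta\colon2^\omega\to X$.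
\item[(B)] Either $X$ is a countable union of arbitrary sets on which $f$ is $\boldsymbol{\Sigma}^0_k$-measurable, or for all $n\ge1$ and all $E\in\boldsymbol{\Sigma}^0_{k+n}(2^\omega)$ there are $S\in\boldsymbol{\Sigma}^0_n(Y)$ and a continuous $\theta\colon2^\omega\to X$ with $E=\theta^{-1}(f^{-1}(S))$.
\end{itemize}
\end{theorem}

For functions of finite Borel rank, decomposability on arbitrary domains is thus read off from the eventual shift of the hierarchy; and both levels in Theorem~\ref{thm:main} are optimal.

\begin{corollary}\label{cor:char}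
Let $X$ be analytic, let $f\colon X\to Y$ be $\boldsymbol{\Sigma}^0_r$-measurable for some finite $r$, let $k\ge1$ and $q=\max(r,k+1)$. The following are equivalent:
\begin{itemize}
\item[(i)] $f$ is a countable union of $\boldsymbol{\Sigma}^0_k$-measurable functions with arbitrary domains;
\item[(ii)] $f$ is $\Sigma_{n+k-1,\,n}$ for some $n\ge2$;
\item[(iii)] $f$ is $\Sigma_{n+k-1,\,n}$ for all $n\ge q+2-k$.
\end{itemize}
\end{corollary}

\begin{proposition}\label{prop:sharp}
Let $1<n\le m<\omega$ and $p=m-n+1$.
\begin{itemize}
\item[(a)] In Theorem~\ref{thm:main}, $\boldsymbol{\Delta}^0_m$ domains cannot be improved to $\boldsymbol{\Delta}^0_{m-1}$ domains, even for two-valued $f$ on $2^\omega$.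
\item[(b)] If $p\ge2$, some $\Sigma_{m,n}$ function $f\colon2^\omega\to2^\omega$ is not a countable union of $\boldsymbol{\Sigma}^0_{p-1}$-measurable functions, with any domains.
\end{itemize}
\end{proposition}

Section~\ref{sec:classical} derives Theorem~\ref{thm:main}, Corollary~\ref{cor:char} and Proposition~\ref{prop:sharp} from Theorem~\ref{thm:dich}, and Section~\ref{sec:baire} reduces Theorem~\ref{thm:dich} to $X\subseteq\omega^\omega$. Section~\ref{sec:first} shows the construction for $k=1$. The general proof has a combinatorial side (Section~\ref{sec:stages}), which describes $\boldsymbol{\Sigma}^0_{k+1}$ information by continuous guessing, and a topological side (Sections~\ref{sec:effective} and~\ref{sec:kernel}), which turns failure of $\boldsymbol{\Sigma}^0_k$-measurability into discontinuity for a finer topology. Sections~\ref{sec:systems}--\ref{sec:proof} join the two.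

\section{From the dichotomy to the decomposition}\label{sec:classical}

We use the following textbook facts about the finite Borel classes of metrizable spaces. $\boldsymbol{\Sigma}^0_1$ is the class of open sets, $\boldsymbol{\Pi}^0_i$ consists of the complements of $\boldsymbol{\Sigma}^0_i$ sets, and the $\boldsymbol{\Sigma}^0_{i+1}$ sets are the countable unions of $\boldsymbol{\Pi}^0_i$ sets. All these classes are closed under finite unions, finite intersections and continuous preimages, $\boldsymbol{\Sigma}^0_i$ is closed under countable unions, and $\boldsymbol{\Sigma}^0_i\cup\boldsymbol{\Pi}^0_i\subseteq\boldsymbol{\Delta}^0_{i+1}$. If $Z'\subseteq Z$, the sets in $\boldsymbol{\Sigma}^0_i(Z')$ and $\boldsymbol{\Pi}^0_i(Z')$ are the traces on $Z'$ of sets in $\boldsymbol{\Sigma}^0_i(Z)$ and $\boldsymbol{\Pi}^0_i(Z)$. The hierarchy on $2^\omega$ is proper: for each $i\ge1$ there is a set in $\boldsymbol{\Sigma}^0_i(2^\omega)\setminus\boldsymbol{\Pi}^0_i(2^\omega)$. If $\mathcal D$ is countable and discrete, a map $g\colon Z\to\mathcal D^\omega$ is $\boldsymbol{\Sigma}^0_i$-measurable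 if and only if all sets $\{x:g(x)(j)=d\}$ are $\boldsymbol{\Sigma}^0_i$, because finite intersections of the sets $\{y:y(j)=d\}$ form a countable base.

We regard $Y$ as a subspace of the Hilbert cube $Q$ and $f$ as a map into $Q$, so $f^{-1}(S)=f^{-1}(S\cap Y)$ for $S\subseteq Q$. Fix a countable base $(B_l)_{l<\omega}$ of $Q$. Its members are called \emph{basic}, and $\overline B$ is the closure of $B$ in $Q$. If $y\in O$ with $O\subseteq Q$ open, there is a basic $B$ with $y\in B\subseteq\overline B\subseteq O$.

\begin{lemma}\label{lem:easy}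
Let $p,n\ge1$ and $m=p+n-1$. If $X=\bigcup_iD_i$ with $D_i\in\boldsymbol{\Delta}^0_m(X)$ and each $f\upharpoonright D_i$ is $\boldsymbol{\Sigma}^0_p$-measurable, then $f$ is $\Sigma_{m,n}$.
\end{lemma}

\begin{proof}
By induction on $j\ge1$, preimages of $\boldsymbol{\Sigma}^0_j(Y)$ sets under $f\upharpoonright D_i$ are $\boldsymbol{\Sigma}^0_{p+j-1}(D_i)$: for $j=1$ this is the hypothesis, and a $\boldsymbol{\Sigma}^0_{j+1}$ set is a countable union of complements of $\boldsymbol{\Sigma}^0_j$ sets, so its preimage is a countable union of $\boldsymbol{\Pi}^0_{p+j-1}(D_i)$ sets. For $S\in\boldsymbol{\Sigma}^0_n(Y)$ the set $f^{-1}(S)\cap D_i$ is therefore the intersection of $D_i$ with a $\boldsymbol{\Sigma}^0_m(X)$ set, so it is $\boldsymbol{\Sigma}^0_m(X)$. Take the union over $i$.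
\end{proof}

Part (B) of the dichotomy gives no control over the domains. The next lemma restores control, at a level that depends on the measurability of the whole function.

\begin{lemma}\label{lem:extend}
Let $f\colon X\to Y$, $A\subseteq X$, $p\ge1$, and let $f\upharpoonright A$ be $\boldsymbol{\Sigma}^0_p$-measurable. There is $D$ with $A\subseteq D\subseteq X$ and $f\upharpoonright D$ $\boldsymbol{\Sigma}^0_p$-measurable such that $D\in\boldsymbol{\Pi}^0_q(X)$ if $f$ is $\boldsymbol{\Sigma}^0_q$-measurable with $q>p$, and $D$ is Borel in $X$ if $f$ is Borel.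
\end{lemma}

\begin{proof}
Choose $G_l\in\boldsymbol{\Sigma}^0_p(X)$ with $G_l\cap A=f^{-1}(B_l)\cap A$. Let $D$ be the set of $x\in X$ such that for all $l$, $f(x)\in B_l$ implies $x\in G_l$, and $x\in G_l$ implies $f(x)\in\overline{B_l}$. Then $A\subseteq D$, and
\[
X\setminus D=\bigcup_l\big[(f^{-1}(B_l)\setminus G_l)\cup(G_l\cap f^{-1}(Q\setminus\overline{B_l}))\big].
\]
Only preimages of open sets occur, and $G_l\in\boldsymbol{\Delta}^0_q(X)$ for $q>p$; this gives the claims on the complexity of $D$. For open $O\subseteq Q$ we have $D\cap f^{-1}(O)=D\cap\bigcup\{G_l:\overline{B_l}\subseteq O\}$. Indeed, if $x\in D$ and $f(x)\in O$, choose $l$ with $f(x)\in B_l\subseteq\overline{B_l}\subseteq O$; then $x\in G_l$. Conversely, $x\in D\cap G_l$ gives $f(x)\in\overline{B_l}\subseteq O$.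
\end{proof}

A $\Sigma_{m,n}$ function is $\boldsymbol{\Sigma}^0_m$-measurable, so part (B) and Lemma~\ref{lem:extend} alone would give $\boldsymbol{\Pi}^0_m$ domains, one level too high. Part (A) is there to gain this level first.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:dich}]
Let $p=m-n+1$. One direction is Lemma~\ref{lem:easy}. For the other let $f$ be $\Sigma_{m,n}$. If $S\in\boldsymbol{\Sigma}^0_{n-1}(Y)$, then $S$ and $Y\setminus S$ are both $\boldsymbol{\Sigma}^0_n(Y)$, so
\begin{equation}\label{eq:delta}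
f^{-1}(S)\in\boldsymbol{\Delta}^0_m(X)\qquad\text{for all }S\in\boldsymbol{\Sigma}^0_{n-1}(Y),
\end{equation}
in particular for all open $S$; this is where $n\ge2$ is used. Fix $E\in\boldsymbol{\Sigma}^0_m(2^\omega)\setminus\boldsymbol{\Pi}^0_m(2^\omega)$.

Apply (A) with $k=m-1$. By \eqref{eq:delta}, $E$ is not a continuous preimage of any $f^{-1}(O)$ with $O$ open. So $X=\bigcup_iD_i$ with $D_i\in\boldsymbol{\Delta}^0_m(X)$ and $f\upharpoonright D_i$ $\boldsymbol{\Sigma}^0_{m-1}$-measurable. If $n=2$, then $p=m-1$ and we are done.

Let $n\ge3$, so $p<m-1$. Each $D_i$ is a Borel subset of an analytic space, hence analytic. Apply (B) to $f\upharpoonright D_i$ with $k=p$. Since $p+(n-1)=m$, the second alternative would present $E$ as a continuous preimage of $f^{-1}(S)\cap D_i$ for some $S\in\boldsymbol{\Sigma}^0_{n-1}(Y)$, and this set is $\boldsymbol{\Pi}^0_m(D_i)$ by \eqref{eq:delta}. So $D_i=\bigcup_jA_{ij}$ with $f\upharpoonright A_{ij}$ $\boldsymbol{\Sigma}^0_p$-measurable. Lemma~\ref{lem:extend}, applied to $f\upharpoonright D_i$ with $q=m-1$, enlarges $A_{ij}$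 to a set $D_{ij}\in\boldsymbol{\Pi}^0_{m-1}(D_i)$ on which $f$ is still $\boldsymbol{\Sigma}^0_p$-measurable. As the intersection of $D_i$ with a $\boldsymbol{\Pi}^0_{m-1}(X)$ set, $D_{ij}$ is $\boldsymbol{\Delta}^0_m(X)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:char}]
(ii)$\Rightarrow$(i) is Theorem~\ref{thm:main} with $m=n+k-1$. For (i)$\Rightarrow$(iii), $f$ is $\boldsymbol{\Sigma}^0_q$-measurable and $q>k$, so by Lemma~\ref{lem:extend} the domains can be taken in $\boldsymbol{\Pi}^0_q(X)$, which is contained in $\boldsymbol{\Delta}^0_{n+k-1}(X)$ when $n+k-1\ge q+1$; now use Lemma~\ref{lem:easy}. (iii)$\Rightarrow$(ii) holds because $q+2-k\ge2$.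
\end{proof}

The next lemma splits a set of level $k+n$ into a function of level $k+1$ and a set of level $n$. It serves both for sharpness and for part (B) of the dichotomy.

\begin{lemma}\label{lem:factor}
Let $k,n\ge1$. Every $E\in\boldsymbol{\Sigma}^0_{k+n}(2^\omega)$ equals $g^{-1}(L)$ for some $\boldsymbol{\Sigma}^0_{k+1}$-measurable $g\colon2^\omega\to2^\omega$ and some $L\in\boldsymbol{\Sigma}^0_n(2^\omega)$. For $n=1$ one can take $L=\{y:\exists i\ y(i)=1\}$.
\end{lemma}

\begin{proof}
Induction on $n$. For $n=1$ write $E=\bigcup_iE_i$ with $E_i\in\boldsymbol{\Pi}^0_k$ and let $g(x)(i)=1$ if $x\in E_i$ and $g(x)(i)=0$ otherwise; $E_i$ and its complement are $\boldsymbol{\Sigma}^0_{k+1}$. For $n+1$ write $E=\bigcup_i(2^\omega\setminus E_i)$ with $E_i\in\boldsymbol{\Sigma}^0_{k+n}$, and $E_i=g_i^{-1}(L_i)$ by induction. Identify $2^\omega$ with $(2^\omega)^\omega$ through a bijection $\omega\times\omega\to\omega$, and put $g(x)=(g_i(x))_i$ and $L=\{(y_i)_i:\exists i\ y_i\notin L_i\}$. Each coordinate of $g$ is a coordinate of some $g_i$, $L$ is a countable union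 of $\boldsymbol{\Pi}^0_n$ sets, and $g^{-1}(L)=E$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(a) Let $f=1_D$ with $D\in\boldsymbol{\Sigma}^0_{m-1}(2^\omega)\setminus\boldsymbol{\Pi}^0_{m-1}(2^\omega)$. All preimages under $f$ are $\boldsymbol{\Delta}^0_m$, so $f$ is $\Sigma_{m,n}$. Suppose $2^\omega=\bigcup_iD_i$ with $D_i\in\boldsymbol{\Delta}^0_{m-1}$ and $f\upharpoonright D_i$ $\boldsymbol{\Sigma}^0_p$-measurable. As $p\le m-1$, each $D_i\setminus D$ is $\boldsymbol{\Sigma}^0_{m-1}(D_i)$, hence $\boldsymbol{\Sigma}^0_{m-1}(2^\omega)$. Then $2^\omega\setminus D$ is $\boldsymbol{\Sigma}^0_{m-1}$, a contradiction.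

(b) Take $E\in\boldsymbol{\Sigma}^0_{p+2}(2^\omega)\setminus\boldsymbol{\Pi}^0_{p+2}(2^\omega)$; it is not $\boldsymbol{\Sigma}^0_{p+1}$. Lemma~\ref{lem:factor} with the levels $p-1$ and $3$ gives $E=g^{-1}(L)$ with $g$ $\boldsymbol{\Sigma}^0_p$-measurable and $L\in\boldsymbol{\Sigma}^0_3$. By Lemma~\ref{lem:easy} with a single domain, $g$ is $\Sigma_{m,n}$. If $g$ were a countable union of $\boldsymbol{\Sigma}^0_{p-1}$-measurable functions, Lemma~\ref{lem:extend} with $q=p$ would give domains in $\boldsymbol{\Pi}^0_p\subseteq\boldsymbol{\Delta}^0_{p+1}$, and $g$ would be $\Sigma_{p+1,3}$ by Lemma~\ref{lem:easy}. Then $E\in\boldsymbol{\Sigma}^0_{p+1}$, a contradiction.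
\end{proof}

\section{Reduction to subsets of the Baire space}\label{sec:baire}

The effective tools of Section~\ref{sec:effective} live on $\omega^\omega$. For $w\in\omega^{<\omega}$ let $N_w=\{x\in\omega^\omega:w\subseteq x\}$; these clopen sets form a base. Let $X\ne\emptyset$ be an analytic subset of a Polish space $\widehat X$, and let $\pi\colon\omega^\omega\to\widehat X$ be a continuous open surjection \cite[7.14]{Kechris}. Pulling $f$ back along $\pi$ is harmless. The difficulty is to push a decomposition down, since images of Borel sets under $\pi$ need not keep their level. We replace ``some point of the fiber'' by ``nonmeager many points of the fiber''.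

The fibers $\pi^{-1}(x)$ are closed in $\omega^\omega$, hence Polish. Recall that in a Polish space nonempty open sets are nonmeager, Borel sets have the Baire property, and a nonmeager set with the Baire property is comeager in some nonempty basic open set. For $N$ one of the sets $N_w$ and $A\subseteq\omega^\omega$ Borel let
\[
A^{\Delta N}=\{x\in\widehat X:A\cap N\cap\pi^{-1}(x)\text{ is nonmeager in }\pi^{-1}(x)\},\qquad A^{*N}=\widehat X\setminus(\omega^\omega\setminus A)^{\Delta N}.
\]
So $x\in A^{*N}$ if and only if $(N\cap\pi^{-1}(x))\setminus A$ is meager in $\pi^{-1}(x)$.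

\begin{lemma}\label{lem:transform}
For $1\le j<\omega$: if $A\in\boldsymbol{\Sigma}^0_j(\omega^\omega)$ then $A^{\Delta N}\in\boldsymbol{\Sigma}^0_j(\widehat X)$, and if $A\in\boldsymbol{\Pi}^0_j(\omega^\omega)$ then $A^{*N}\in\boldsymbol{\Pi}^0_j(\widehat X)$.
\end{lemma}

\begin{proof}
The second statement is the first for the complement. If $A$ is open, $A\cap N\cap\pi^{-1}(x)$ is nonmeager exactly when it is nonempty, so $A^{\Delta N}=\pi(A\cap N)$ is open because $\pi$ is open. For $j\ge2$ write $A=\bigcup_iA_i$ with $A_i\in\boldsymbol{\Pi}^0_{j-1}$. Then $x\in A^{\Delta N}$ if and only if some $A_i\cap N\cap\pi^{-1}(x)$ is nonmeager, if and only if some $A_i$ is comeager in a nonempty set $N'\cap\pi^{-1}(x)$ with $N'\subseteq N$ basic. Thus $A^{\Delta N}=\bigcup_i\bigcup_{N'\subseteq N}\big(\pi(N')\cap A_i^{*N'}\big)$, which is $\boldsymbol{\Sigma}^0_j$ by induction.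
\end{proof}

\begin{proposition}\label{prop:reduce}
If Theorem~\ref{thm:dich} holds for all analytic subsets of $\omega^\omega$, it holds for all analytic spaces.
\end{proposition}

\begin{proof}
For $X=\emptyset$ the first alternatives hold. Otherwise let $\widetilde X=\pi^{-1}(X)$, an analytic subset of $\omega^\omega$, and $\widetilde f=f\circ\pi\colon\widetilde X\to Y$. It is Borel, and $\boldsymbol{\Sigma}^0_{k+1}$-measurable if $f$ is. If a second alternative holds for $\widetilde f$ with maps $\theta$, it holds for $f$ with the maps $\pi\circ\theta$.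

Suppose a first alternative holds for $\widetilde f$. Then $\widetilde X\subseteq\bigcup_i\widehat D_i$ with $\widetilde f$ $\boldsymbol{\Sigma}^0_k$-measurable on $\widetilde X\cap\widehat D_i$, where we may take $\widehat D_i\in\boldsymbol{\Pi}^0_k(\omega^\omega)$ in (A), by splitting $\boldsymbol{\Delta}^0_{k+1}$ domains into $\boldsymbol{\Pi}^0_k$ ones, and $\widehat D_i$ Borel in (B), by Lemma~\ref{lem:extend}. Put $D_{i,N}=X\cap\pi(N)\cap\widehat D_i^{*N}$. In (A) this is the intersection of an open set and a $\boldsymbol{\Pi}^0_k$ set, so it is $\boldsymbol{\Delta}^0_{k+1}(X)$. The sets $D_{i,N}$ cover $X$: for $x\in X$ the fiber $\pi^{-1}(x)\subseteq\widetilde X$ is covered by the $\widehat D_i$, so some $\widehat D_i$ is nonmeager in it, hence comeager in some nonempty $N\cap\pi^{-1}(x)$.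

Let $O\subseteq Y$ be open and $G\in\boldsymbol{\Sigma}^0_k(\omega^\omega)$ with $G\cap\widetilde X\cap\widehat D_i=\widetilde f^{-1}(O)\cap\widehat D_i$. Let $x\in D_{i,N}$, so that $\widehat D_i$ is comeager in $N\cap\pi^{-1}(x)\ne\emptyset$; note that $\widetilde f$ is constant on the fiber. If $f(x)\in O$, then $G$ contains $\widehat D_i\cap N\cap\pi^{-1}(x)$, which is nonmeager, so $x\in G^{\Delta N}$. If $f(x)\notin O$, then $G\cap N\cap\pi^{-1}(x)$ misses $\widehat D_i$ and is meager, so $x\notin G^{\Delta N}$. Hence $D_{i,N}\cap f^{-1}(O)=D_{i,N}\cap G^{\Delta N}$, and $f\upharpoonright D_{i,N}$ is $\boldsymbol{\Sigma}^0_k$-measurable by Lemma~\ref{lem:transform}.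
\end{proof}

From now on $X\subseteq\omega^\omega$ is analytic, $f\colon X\to Q$ is Borel and $k\ge1$ is fixed.

\section{The first level, by hand}\label{sec:first}

This section is a guide; the proof does not depend on it. Take part (A) with $k=1$: $f$ is $\boldsymbol{\Sigma}^0_2$-measurable and $X$ is not a countable union of closed sets on which $f$ is continuous. We want an open $O$ such that every $\boldsymbol{\Sigma}^0_2$ subset of $2^\omega$ reduces continuously to $f^{-1}(O)$.

\medskip\noindent\emph{A normal form for $\boldsymbol{\Sigma}^0_2$ sets.} Consider infinite words in the letters $\mathsf R$ (reset), $\mathsf J$ (jump), $\mathsf S$ (stay), and let $\mathcal S_1$ be the set of words in which some $\mathsf J$ is followed by no $\mathsf R$. Let $E=\bigcup_iE_i\subseteq2^\omega$ with $E_i$ closed. Reading $x$, guess in round $n$ the least $i_n$ such that $E_i$ contains an extension of $x\upharpoonright n$, if there is one. If $n=0$, or $i_n$ is undefined, or $i_n\ne i_{n-1}$, write $\mathsf{RJ}$; otherwise write $\mathsf S$. The word $h(x)$ depends continuously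 on $x$. If $x\in E$, the guess settles on the least $i$ with $x\in E_i$, and $h(x)\in\mathcal S_1$. If $h(x)\in\mathcal S_1$, the guess is eventually a constant $i$, and $x\in E_i$ because $E_i$ is closed. So it suffices to find $O$ and a continuous $\psi\colon\{\mathsf R,\mathsf J,\mathsf S\}^\omega\to X$ with $\psi^{-1}(f^{-1}(O))=\mathcal S_1$.

\medskip\noindent\emph{Three moves.} Call a finite word \emph{committed} if it contains a $\mathsf J$ followed by no $\mathsf R$, and \emph{free} otherwise. To each word $t$ we attach a set $U_t\subseteq X$ and a neighborhood $N_{w_t}\supseteq U_t$; the $N_{w_t}$ shrink along branches and define $\psi$. When a free word $s$ becomes committed, $t=s\mathsf J$, we choose a basic $V_t$ and $U_t\subseteq f^{-1}(V_t)$; in the end $O=\bigcup_tV_t$. For free $s$, the set $U_s$ must have its values outside all $\overline{V_t}$.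
\begin{itemize}
\item \emph{Stay}: take $U_t\subseteq U_{t^-}$, where $t^-$ is $t$ without its last letter.
\item \emph{Reset}: let $s$ be the previous prefix ending in $\mathsf R$, or $\emptyset$. We need $U_t\subseteq U_s$ inside the current small neighborhood of a point of $U_{t^-}$. This is possible if $U_{t^-}\subseteq\mathrm{cl}(U_s)$.
\item \emph{Jump}: we need $U_t\subseteq f^{-1}(V_t)\cap\mathrm{cl}(U_s)$ with $U_s\cap f^{-1}(\overline{V_t})=\emptyset$. This is a point of discontinuity. Section~\ref{sec:kernel} provides a set $H\subseteq X$ and a countable family of sets such that for each nonempty $A\subseteq H$ in the family there are $x\in X$ and a basic $V\ni f(x)$ with $x\in\mathrm{cl}(A\setminus f^{-1}(\overline V))$. We keep $U_s\subseteq H$ for free $s$.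
\end{itemize}
Along any infinite word the sets attached to a suitable subsequence of prefixes are nested, and a complete metric on the family (Section~\ref{sec:effective}) puts the limit point into all of them.

\medskip\noindent\emph{The conflict.} Let $U=U_\emptyset$, and suppose the word $\mathsf J$ has been treated: $U_{\mathsf J}\subseteq f^{-1}(V_{\mathsf J})\cap\mathrm{cl}(U)$. Now treat $\mathsf{RJ}$ and choose its set $V'$. The words $\mathsf{JR},\mathsf{JSR},\mathsf{JSSR},\dots$ cannot all have been treated; they will return to $U$ near points of $U_{\mathsf J}$, and they must avoid $V'$. So $U$ must shrink to $U'=U\setminus f^{-1}(\overline{V'})$, and to keep resets possible $U_{\mathsf J}$ must shrink to $U_{\mathsf J}\cap\mathrm{cl}(U')$. This set is empty if all points of $U$ near $U_{\mathsf J}$ happen to have values in $\overline{V'}$.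

\medskip\noindent\emph{The count.} Let $V',V''$ be two candidates with disjoint closures, and $U''=U\setminus f^{-1}(\overline{V''})$. Then $U=U'\cup U''$, so $\mathrm{cl}(U)=\mathrm{cl}(U')\cup\mathrm{cl}(U'')$, and a given $y\in U_{\mathsf J}$ lies in one of the two closures. Hence among candidates with pairwise disjoint closures at most one removes $y$ from $\mathrm{cl}(U)$. Along longer chains of closure relations the bound grows but stays finite (Lemma~\ref{lem:survive}), while $H$ supplies as many disjoint candidates as we like (Lemma~\ref{lem:choice}).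

\medskip\noindent\emph{Higher levels.} For $k\ge2$ a continuous guess about a $\boldsymbol{\Sigma}^0_{k+1}$ set has $k$ nested levels of belief, with resets at each level. Correspondingly we use $k$ topologies $T_1\subseteq\dots\subseteq T_k$ with closures $\mathrm{cl}_j$. A reset at level $j+1$ must preserve the relations of levels $\le j$, just as the reset above preserved $N_w$. This works because $\mathrm{cl}_j(A)$ is $T_{j+1}$-open.

\section{True stages}\label{sec:stages}

Let $k\ge0$ in this section, let $\mathcal D\ne\emptyset$ be countable, $\bot\notin\mathcal D$, and let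
\[
\Lambda=\Lambda_k(\mathcal D)=(\omega+1)^k\times(\mathcal D\cup\{\bot\}),
\]
a countable discrete alphabet. The elements of $\Lambda^{<\omega}$ are called \emph{nodes}. For a node $s\ne\emptyset$ let $(a_1(s),\dots,a_k(s),e(s))$ be its last entry, and let $a_j(\emptyset)=0$, $e(\emptyset)=\bot$. The number $a_j(s)$ is a priority at level $j$ and $e(s)$ is a datum; $\bot$ means ``no datum''. For a node $s$ and $t\in\Lambda^{<\omega}\cup\Lambda^\omega$ define, by recursion on $j\le k$:
\begin{itemize}
\item $s\le_0t$ if $s\subseteq t$;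
\item $s\le_{j+1}t$ if $s\le_jt$ and $a_{j+1}(q)\ge a_{j+1}(s)$ for every node $q$ with $s\subsetneq q\le_jt$.
\end{itemize}
Read $s\le_jt$ as ``$t$ believes $s$ up to level $j$'': $s$ is overruled at level $j+1$ only by a later node of smaller priority that is itself believed up to level $j$. We write $s<_jt$ if $s\le_jt$ and $s\ne t$. From the definition, $s\le_js$, $\emptyset\le_jt$, and $s\le_{j+1}t$ implies $s\le_jt$. The nodes $s\le_k\alpha$ are the \emph{true stages} of $\alpha\in\Lambda^\omega$.

\begin{example}\label{ex:stages}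
For $k=1$ and $\mathsf R=(0,\bot)$, $\mathsf J=(1,1)$, $\mathsf S=(1,\bot)$, a prefix ending in $\mathsf J$ is a true stage exactly when no $\mathsf R$ follows; so $\mathcal S_1$ in Section~\ref{sec:first} is the set of words with a true stage of datum $1$. For $k=2$ let $t$ have priorities $(a_1,a_2)=(1,5),(0,3),(2,0),(1,4)$ and let $t_i=t\upharpoonright i$. The nodes $\le_1t$ are $\emptyset,t_2,t_4$, and $t_2\le_2t_4$ because $4\ge3$. But $t_2\not\le_2t_3$, because $t_3\le_1t_3$ and $0<3$. Belief at level $2$ can be lost and regained.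
\end{example}

\begin{lemma}\label{lem:order}
Let $r,s$ be nodes and $t\in\Lambda^{<\omega}\cup\Lambda^\omega$.
\begin{itemize}
\item[(a)] If $r\le_js\le_jt$, then $r\le_jt$.
\item[(b)] If $r\subseteq s$, $r\le_jt$ and $s\le_jt$, then $r\le_js$.
\item[(c)] If $j<k$, $r\subseteq s$, $r\le_{j+1}t$ and $s\le_jt$, then $r\le_{j+1}s$.
\item[(d)] Every $\alpha\in\Lambda^\omega$ has infinitely many true stages.
\end{itemize}
\end{lemma}

\begin{proof}
For $j=0$, (a) and (b) hold trivially. Assume them for some $j<k$.

(c) for $j$: we have $r\le_js$ by (b). If $r\subsetneq q\le_js$, then $q\le_jt$ by (a), so $a_{j+1}(q)\ge a_{j+1}(r)$ since $r\le_{j+1}t$. This also gives (b) for $j+1$, as $s\le_{j+1}t$ implies $s\le_jt$.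

(a) for $j+1$: let $r\le_{j+1}s\le_{j+1}t$. Then $r\le_jt$ by (a) for $j$. Let $r\subsetneq q\le_jt$; the prefixes $q$ and $s$ of $t$ are comparable. If $q\subseteq s$, then $q\le_js$ by (b), so $a_{j+1}(q)\ge a_{j+1}(r)$. If $s\subsetneq q$, then $a_{j+1}(q)\ge a_{j+1}(s)\ge a_{j+1}(r)$; the second inequality is trivial if $r=s$, and otherwise follows from $r\subsetneq s\le_js$ and $r\le_{j+1}s$.

(d) By induction on $j$, infinitely many $s$ satisfy $s\le_j\alpha$: given $n$, among the $s\le_j\alpha$ with $|s|\ge n$ pick one with $a_{j+1}(s)$ minimal; then $s\le_{j+1}\alpha$.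
\end{proof}

For nodes $s\subsetneq t$ let $\kappa(s,t)=\max\{j\le k:s\le_jt\}$, so that $s\le_jt$ if and only if $j\le\kappa(s,t)$. For a node $t\ne\emptyset$ and $j\le k$ let $s_j(t)$ be the longest proper prefix $s$ of $t$ with $s\le_jt$. Then
\begin{equation}\label{eq:chain}
s_k(t)\subseteq\dots\subseteq s_1(t)\subseteq s_0(t)=t^-,\qquad s_{j+1}(t)\le_{j+1}s_j(t),
\end{equation}
where $t^-$ is the immediate predecessor of $t$ and the second relation is Lemma~\ref{lem:order}(c). We call $\operatorname{par}(t)=s_k(t)$ the \emph{parent} of $t$, and we let $\operatorname{ht}(t)$ be the number of $r<_kt$.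

\begin{lemma}\label{lem:tree}
\begin{itemize}
\item[(a)] For $t\ne\emptyset$, the nodes $r<_kt$ are exactly the nodes $r\le_k\operatorname{par}(t)$. Hence $\operatorname{ht}(t)=\operatorname{ht}(\operatorname{par}(t))+1$, and only $\emptyset$ has height $0$.
\item[(b)] Let $\emptyset=s^0\subsetneq s^1\subsetneq\cdots$ be the true stages of $\alpha$. The nodes $r\le_ks^i$ are exactly $s^0,\dots,s^i$. Hence $\operatorname{par}(s^{i+1})=s^i$ and $\operatorname{ht}(s^i)=i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $r<_kt$, then $r\subseteq\operatorname{par}(t)$, so $r\le_k\operatorname{par}(t)$ by Lemma~\ref{lem:order}(b); the converse is Lemma~\ref{lem:order}(a). (b) For $l\le i$ we have $s^l\le_ks^i$ by Lemma~\ref{lem:order}(b), and $r\le_ks^i$ gives $r\le_k\alpha$ by Lemma~\ref{lem:order}(a).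
\end{proof}

So the parent map makes $\Lambda^{<\omega}$ a second tree, and the true stages of $\alpha$ form a branch of it. The point of the definition is that the data along this branch can encode any $\boldsymbol{\Sigma}^0_{k+1}$-measurable function, while $\alpha$ itself is produced continuously.

\begin{proposition}\label{prop:represent}
Let $g\colon2^\omega\to\mathcal D^\omega$ be $\boldsymbol{\Sigma}^0_{k+1}$-measurable. There is a continuous $h\colon2^\omega\to\Lambda_k(\mathcal D)^\omega$ such that for every $x$ the values $e(s)\ne\bot$, for the true stages $s$ of $h(x)$ in increasing order, form an infinite sequence equal to $g(x)$.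
\end{proposition}

\begin{proof}
Induction on $k$, for all $\mathcal D$ at once. For $k=0$ take $h=g$. Let $k\ge1$. We write $g$ as a limit of $\boldsymbol{\Sigma}^0_k$-measurable functions, record the history of the approximation as one $\boldsymbol{\Sigma}^0_k$-measurable sequence with priorities, and apply the induction hypothesis to it.

\emph{Approximation.} Fix $i$. Each set $\{x:g(x)(i)=d\}$ is a countable union of $\boldsymbol{\Pi}^0_k$ sets, so $2^\omega=\bigcup_{q<\omega}R_q$ with $R_q\in\boldsymbol{\Pi}^0_k$ and $g(x)(i)=d_q$ for $x\in R_q$. Write $R_q=\bigcap_nR_{q,n}$ with $R_{q,n}\in\boldsymbol{\Delta}^0_k$ decreasing in $n$. (For $k\ge2$, $R_q$ is a countable intersection of $\boldsymbol{\Sigma}^0_{k-1}$ sets; for $k=1$, a closed subset of $2^\omega$ is a decreasing intersection of clopen sets.) Let $g_n(x)(i)=d_q$ for the least $q\le n$ with $x\in R_{q,n}$, and $g_n(x)(i)=d_0$ if there is none. If $q$ is least with $x\in R_q$, then for large $n$ we have $q\le n$, $x\in R_{q,n}$ and $x\notin R_{q',n}$ for $q'<q$. So $g_n(x)(i)=g(x)(i)$ for large $n$,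 and $x\mapsto g_n(x)(i)$ is constant on the pieces of a finite $\boldsymbol{\Delta}^0_k$ partition.

\emph{Replay.} Let $y_n,y\in\mathcal D^\omega$ with $y_n(i)=y(i)$ for large $n$, for each $i$. We write a sequence of pairs $(a,d)\in\mathcal D_1=\omega\times(\mathcal D\cup\{\bot\})$ in rounds $n=0,1,\dots$. If $n\ge1$ and $y_n(i)\ne y_{n-1}(i)$ for some $i<n$, take the least such $i$, the \emph{least change} of round $n$, and write
\[
(2i,\bot),\ (2i+1,y_n(i)),\ (2i+3,y_n(i+1)),\ \dots,\ (2n+1,y_n(n)).
\]
Otherwise write $(2n+1,y_n(n))$. The pair $(2i,\bot)$ cancels everything said before about coordinates $\ge i$. Call an entry \emph{good} if no later entry has a smaller first coordinate. We claim that the good entries with $d\ne\bot$ are $(2i+1,y(i))$, $i=0,1,2,\dots$, once each and in this order.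

The entries with $d\ne\bot$ are those with odd first coordinate. The first coordinate $2i+1$ is written at most once per round, and it is written in round $n$ exactly when $n=i$, or $n>i$ and the least change of round $n$ is $\le i$. So it is written finitely often, last in some round $n_i\ge i$. No round $n>n_i$ has a change at a coordinate $\le i$. Therefore $y_{n_i}(i)=y(i)$, and all later entries have first coordinate $>2i+1$; the last entry with first coordinate $2i+1$ is good and equals $(2i+1,y(i))$. An earlier entry with first coordinate $2i+1$ is followed by round $n_i>i$, which writes some $(2i',\bot)$ with $i'\le i$; so it is not good. Finally, first coordinates of good entries are nondecreasing by the definition of good, which gives the order.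

\emph{Assembly.} Let $g^*(x)\in\mathcal D_1^\omega$ be the replay of $(g_n(x))_n$. Each round writes at least one entry, so $g^*(x)(p)$ depends only on the values $g_n(x)(i)$ with $n,i\le p$. Hence $g^*$ is $\boldsymbol{\Sigma}^0_k$-measurable. The induction hypothesis for $k-1$ and $\mathcal D_1$, with a new dummy symbol $\bot_1$, gives a continuous $h'\colon2^\omega\to\Lambda_{k-1}(\mathcal D_1)^\omega$. Obtain $h(x)$ from $h'(x)$ entry by entry: keep $a_1,\dots,a_{k-1}$, read a datum $(a,d)\in\mathcal D_1$ as $a_k=a$, $e=d$, and read $\bot_1$ as $a_k=\omega$, $e=\bot$. Then $h$ is continuous, and the relations $\le_j$ with $j<k$ are the same for $h(x)$ and $h'(x)$. The nonempty prefixes $s\le_{k-1}h(x)$ are of two kinds. Those coming from $\bot_1$ have $e=\bot$, and they overrule nothing since $a_k=\omega$. The others list the entries of $g^*(x)$ in order, so such an $s$ satisfies $s\le_kh(x)$ exactly when its entry is good. By the claim, the data $\ne\bot$ of the true stages list $g(x)$.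
\end{proof}

\section{Effective tools and Louveau's topologies}\label{sec:effective}

We need a countable family of subsets of $\omega^\omega$ that contains $X$ and the preimages of basic sets, is closed under the closure operations to be defined, and carries a complete metric. The effectively analytic sets form such a family.

Fix $z\in\omega^\omega$. A set $A\subseteq\omega^\omega$ is $\Sigma^1_1(z)$ if $x\in A\Leftrightarrow\exists y\in\omega^\omega\,\forall n\,R(z\upharpoonright n,x\upharpoonright n,y\upharpoonright n)$ for a recursive relation $R$; the definition is the same on finite products of copies of $\omega$ and $\omega^\omega$. Complements of $\Sigma^1_1(z)$ sets are $\Pi^1_1(z)$, and $\Delta^1_1(z)$ means both. A point $\varepsilon\in\omega^\omega$ is $\Delta^1_1(z)$ if its graph is a $\Delta^1_1(z)$ subset of $\omega^2$. There are countably many $\Sigma^1_1(z)$ sets and $\Delta^1_1(z)$ points. The class $\Sigma^1_1(z)$ contains the arithmetical relations and is closed under finite unions and intersections, quantification over $\omega$, existential quantification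 over $\omega^\omega$, and substitution of $\Delta^1_1(z)$ points. Every analytic set is $\Sigma^1_1(z)$ for some $z$.

Choose Borel sets $M_l,M'_l\subseteq\omega^\omega$ with $f^{-1}(B_l)=X\cap M_l$ and $f^{-1}(\overline{B_l})=X\cap M'_l$. Choose $z$ such that $X$ is $\Sigma^1_1(z)$ and the Borel relations $x\in M_l$ and $x\in M'_l$ are $\Delta^1_1(z)$ in $(l,x)$. This is the only use of the analyticity of $X$. From now on everything is relative to $z$, which we suppress. If $A\subseteq X$ is $\Sigma^1_1$ and $V$ is basic, then $A\cap f^{-1}(V)$, $A\setminus f^{-1}(V)$, $A\cap f^{-1}(\overline V)$ and $A\setminus f^{-1}(\overline V)$ are $\Sigma^1_1$.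

To code Borel sets of finite level, fix a recursive enumeration $(u_i)$ of $\omega^{<\omega}$ and a recursive coding $\varepsilon\mapsto((\varepsilon)_i)_{i<\omega}$ of sequences in $\omega^\omega$, and let
\[
G^1_\varepsilon=\bigcup_{\varepsilon(i)=1}N_{u_i},\qquad P^j_\varepsilon=\omega^\omega\setminus G^j_\varepsilon,\qquad G^{j+1}_\varepsilon=\bigcup_iP^j_{(\varepsilon)_i}.
\]
The $G^j_\varepsilon$ are exactly the $\boldsymbol{\Sigma}^0_j$ sets, and for each finite $j$ the relation $x\in G^j_\varepsilon$ is arithmetical. So $G^j_\varepsilon$ and $P^j_\varepsilon$ are $\Delta^1_1$ sets when $\varepsilon\in\Delta^1_1$. We use three published facts.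

\begin{itemize}
\item[(L)] (Louveau \cite{Louveau}.) If $A,B$ are disjoint $\Sigma^1_1$ sets and some $\boldsymbol{\Sigma}^0_j$ set contains $A$ and misses $B$, then $G^j_\varepsilon$ contains $A$ and misses $B$ for some $\varepsilon\in\Delta^1_1$. Exchanging $A$ and $B$ and taking complements, the same holds for $\boldsymbol{\Pi}^0_j$ and $P^j_\varepsilon$.
\item[(K)] (See \cite[\S4D]{Moschovakis}.) If $R$ is $\Pi^1_1$, then $\exists\varepsilon\in\Delta^1_1\,R(\varepsilon,x)$ is $\Pi^1_1$. If $R\subseteq\omega\times\omega^\omega$ is $\Pi^1_1$ and $\forall l\,\exists\delta\in\Delta^1_1\,R(l,\delta)$, then there is $\delta\in\Delta^1_1$ with $\forall l\,R(l,(\delta)_l)$.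
\item[(GH)] (See, e.g., \cite{Gao}.) Let $\omega_1^x$ be the supremum of the lengths of the well-orderings of $\omega$ recursive in $x$. The set $\Omega=\{x:\omega_1^{x\oplus z}=\omega_1^z\}$ is $\Sigma^1_1$ and meets every nonempty $\Sigma^1_1$ set. With the Gandy--Harrington topology, whose base is the family of $\Sigma^1_1$ sets, $\Omega$ is Polish.
\end{itemize}

Fix a complete metric $d_\Omega$ on $\Omega$ compatible with the Gandy--Harrington topology; diameters refer to it.

\begin{lemma}\label{lem:GH}
Every nonempty $\Sigma^1_1$ set contains nonempty $\Sigma^1_1$ subsets of $\Omega$ of arbitrarily small diameter. A decreasing sequence of nonempty $\Sigma^1_1$ subsets of $\Omega$ with diameters tending to $0$ has exactly one point in its intersection.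
\end{lemma}

\begin{proof}
If $A$ is nonempty and $\Sigma^1_1$, pick $x\in A\cap\Omega$; a small ball around $x$ contains a basic neighborhood $A'\cap\Omega$ of $x$, and $A\cap A'\cap\Omega$ is as required. For the second statement it suffices to show that $\Pi^1_1$ sets are relatively open in $\Omega$, so that $\Sigma^1_1$ subsets of $\Omega$ are closed. Let $P$ be $\Pi^1_1$. By the normal form for $\Pi^1_1$ sets, there is a recursive map $\varphi$ into codes of linear orders with $x\in P\Leftrightarrow\varphi(x)$ is a well-ordering. For $x\in P\cap\Omega$ the length of $\varphi(x)$ is below $\omega_1^{x\oplus z}=\omega_1^z$, so $\varphi(x)$ embeds into a recursive well-ordering $\eta$. The set of $x'$ such that $\varphi(x')$ embeds into $\eta$ is $\Sigma^1_1$, contains $x$, and is contained in $P$.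
\end{proof}

\begin{definition}
$T_1$ is the usual topology of $\omega^\omega$, with base $\{N_w\}$. For $j\ge2$, $T_j$ is the topology whose base consists of the sets that are both $\Sigma^1_1$ and $\boldsymbol{\Pi}^0_{j-1}$; this family is closed under finite intersections. We write $\mathrm{cl}_j$ for the $T_j$-closure.
\end{definition}

Basic $T_j$-open sets are $\Sigma^1_1$, $T_j\subseteq T_{j+1}$, and so $\mathrm{cl}_{j+1}(A)\subseteq\mathrm{cl}_j(A)$. The base is countable, so $T_j$-open sets are $\boldsymbol{\Sigma}^0_j$; a function that is $T_k$-continuous on a set is $\boldsymbol{\Sigma}^0_k$-measurable there. This is why failure of measurability will produce $T_k$-discontinuity.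

\begin{lemma}\label{lem:closure}
\begin{itemize}
\item[(i)] If $A$ is $\Sigma^1_1$, then $\mathrm{cl}_j(A)$ is $\Sigma^1_1$ and $\boldsymbol{\Pi}^0_j$, hence $T_{j+1}$-open.
\item[(ii)] If $\varepsilon\in\Delta^1_1$, then $P^j_\varepsilon$ is $T_j$-closed.
\end{itemize}
\end{lemma}

\begin{proof}
(i) $T_j$-closed sets are $\boldsymbol{\Pi}^0_j$, so we must show that the complement of $\mathrm{cl}_j(A)$ is $\Pi^1_1$. For $j=1$, $x\notin\mathrm{cl}_1(A)$ if and only if $\exists n\,\forall y\,(y\in N_{x\upharpoonright n}\Rightarrow y\notin A)$. Let $j\ge2$. If $x\notin\mathrm{cl}_j(A)$, there is a basic $T_j$-open $G\ni x$ missing $A$. The $\boldsymbol{\Pi}^0_{j-1}$ set $G$ separates the $\Sigma^1_1$ set $G$ from $A$, so by (L) some $P^{j-1}_\varepsilon\supseteq G$ with $\varepsilon\in\Delta^1_1$ misses $A$. Conversely such sets $P^{j-1}_\varepsilon$ are basic $T_j$-open. Hence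
\[
x\notin\mathrm{cl}_j(A)\iff\exists\varepsilon\in\Delta^1_1\,\big(x\in P^{j-1}_\varepsilon\ \wedge\ \forall y\,(y\in P^{j-1}_\varepsilon\Rightarrow y\notin A)\big),
\]
which is $\Pi^1_1$ by (K).

(ii) For $j=1$, $P^1_\varepsilon$ is closed. For $j\ge2$, $G^j_\varepsilon=\bigcup_iP^{j-1}_{(\varepsilon)_i}$ with $(\varepsilon)_i\in\Delta^1_1$ is a union of basic $T_j$-open sets.
\end{proof}

\section{The kernel and its points of discontinuity}\label{sec:kernel}

We treat the two parts of Theorem~\ref{thm:dich} in parallel, as \emph{setting A} ($f$ is $\boldsymbol{\Sigma}^0_{k+1}$-measurable) and \emph{setting B} ($f$ is Borel). In each we remove from $X$ the countably many effectively coded pieces on which $f$ is $\boldsymbol{\Sigma}^0_k$-measurable. For $\delta\in\omega^\omega$ let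
\[
D_\delta=\{x\in X:\forall l\,(x\in M_l\Leftrightarrow x\in G^k_{(\delta)_l})\}.
\]
On $D_\delta$ the preimage of each $B_l$ is the trace of a $\boldsymbol{\Sigma}^0_k$ set, so $f$ is $\boldsymbol{\Sigma}^0_k$-measurable on $D_\delta$ and on its subsets. Define the \emph{kernel} $H$ and the \emph{hull} $R(A)$ of a set $A\subseteq X$ by
\[
\begin{array}{lll}
\text{setting A:}&H=X\setminus\bigcup\{P^k_\varepsilon:\varepsilon,\delta\in\Delta^1_1,\ X\cap P^k_\varepsilon\subseteq D_\delta\},&R(A)=X\cap\mathrm{cl}_k(A);\\[2pt]
\text{setting B:}&H=X\setminus\bigcup\{D_\delta:\delta\in\Delta^1_1\},&R(A)=A.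
\end{array}
\]
If $H=\emptyset$, the first alternative of the corresponding part of Theorem~\ref{thm:dich} holds, in setting A with $\boldsymbol{\Pi}^0_k(X)$ domains. The hull is the domain that we would try in order to cover $A$: in setting A domains must be $\boldsymbol{\Pi}^0_k$, so $A$ itself will not do.

The kernel is $\Sigma^1_1$. In setting B, $x\notin H$ if and only if $x\notin X$ or $\exists\delta\in\Delta^1_1\,\forall l\,(x\in M_l\Leftrightarrow x\in G^k_{(\delta)_l})$, which is $\Pi^1_1$ by (K). In setting A, the condition $X\cap P^k_\varepsilon\subseteq D_\delta$ reads $\forall y\,[y\notin X\vee y\notin P^k_\varepsilon\vee\forall l\,(y\in M_l\Leftrightarrow y\in G^k_{(\delta)_l})]$ and is $\Pi^1_1$, so (K) applies again. In both settings $A\subseteq R(A)\subseteq X\cap\mathrm{cl}_k(A)$, $R$ is monotone, and $R(A)$ is $\Sigma^1_1$ if $A$ is, by Lemma~\ref{lem:closure}(i).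

\begin{lemma}\label{lem:discont}
Let $A\subseteq H$ be nonempty and $\Sigma^1_1$, and $K=R(A)$. There is $l$ with $K\cap f^{-1}(B_l)\cap\mathrm{cl}_k(K\setminus f^{-1}(B_l))\ne\emptyset$.
\end{lemma}

\begin{proof}
Suppose not. For each $l$ the $\boldsymbol{\Sigma}^0_k$ set $\omega^\omega\setminus\mathrm{cl}_k(K\setminus M_l)$ contains $K\cap M_l$ and misses $K\setminus M_l$. By (L) there is $\delta_l\in\Delta^1_1$ with $K\cap M_l\subseteq G^k_{\delta_l}$ and $G^k_{\delta_l}\cap(K\setminus M_l)=\emptyset$. This is a $\Pi^1_1$ condition on $(l,\delta_l)$, so by (K) there is $\delta\in\Delta^1_1$ whose sections $(\delta)_l$ satisfy it for all $l$. Then $K\subseteq D_\delta$. In setting B this contradicts $\emptyset\ne A\subseteq H$. In setting A the set $Z=X\setminus D_\delta$ is $\Sigma^1_1$, contained in $X$ and disjoint from $K=X\cap\mathrm{cl}_k(A)$, hence disjoint from $\mathrm{cl}_k(A)$. Since $\mathrm{cl}_k(A)$ is $\Sigma^1_1$ and $\boldsymbol{\Pi}^0_k$, (L) gives $\varepsilon\in\Delta^1_1$ with $\mathrm{cl}_k(A)\subseteq P^k_\varepsilon$ and $P^k_\varepsilon\cap Z=\emptyset$.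 So $X\cap P^k_\varepsilon\subseteq D_\delta$ and $A\cap H=\emptyset$, again a contradiction.
\end{proof}

A jump lands in the hull $R(A)$, and its value must avoid the closed sets used before. So it is the hull that has to avoid them. For closed $C\subseteq Q$ call $A\subseteq X$ \emph{clear of $C$} if $R(A)\cap f^{-1}(C)=\emptyset$. Subsets of clear sets are clear, and a set clear of finitely many closed sets is clear of their union.

\begin{lemma}\label{lem:jump}
Let $A\subseteq H$ be nonempty, $\Sigma^1_1$ and clear of the closed set $C$. There are $x\in R(A)$ and a basic $V$ with $f(x)\in V$, $\overline V\cap C=\emptyset$ and $x\in\mathrm{cl}_k(A\setminus f^{-1}(\overline V))$.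
\end{lemma}

\begin{proof}
The condition $\overline V\cap C=\emptyset$ can be ignored: $f(x)\notin C$ since $x\in R(A)$, and replacing $V$ by a smaller basic neighborhood of $f(x)$ only enlarges $A\setminus f^{-1}(\overline V)$. Let $K=R(A)$, take $l$ and a point $x_0$ of the intersection in Lemma~\ref{lem:discont}, and choose a basic $V$ with $f(x_0)\in V\subseteq\overline V\subseteq B_l$. In setting B, $K=A$ and $A\setminus f^{-1}(B_l)\subseteq A\setminus f^{-1}(\overline V)$, so $x_0$ and $V$ work.

In setting A, $x_0$ is approximated by points of $K$, and we need points of $A$. If $x_0\in\mathrm{cl}_k(A\setminus f^{-1}(\overline V))$ we are done. Otherwise there is a $T_k$-open $G\ni x_0$ with $A\cap G\subseteq f^{-1}(\overline V)$. Pick $y\in G\cap K$ with $f(y)\notin B_l$, and a basic $V'\ni f(y)$ with $\overline{V'}\cap\overline V=\emptyset$. Since $G$ is $T_k$-open and $y\in G\cap\mathrm{cl}_k(A)$, we get $y\in\mathrm{cl}_k(A\cap G)\subseteq\mathrm{cl}_k(A\setminus f^{-1}(\overline{V'}))$. So $y$ and $V'$ work.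
\end{proof}

The next lemma is the only place where the $\boldsymbol{\Sigma}^0_{k+1}$-measurability of $f$ in setting A is used.

\begin{lemma}\label{lem:clear}
Let $A\subseteq X$ be nonempty and $\Sigma^1_1$, and let $V$ be basic with $A\cap f^{-1}(\overline V)=\emptyset$. Some nonempty $\Sigma^1_1$ set $A'\subseteq A$ is clear of $\overline V$.
\end{lemma}

\begin{proof}
In setting B take $A'=A$. In setting A, $f^{-1}(Q\setminus\overline V)\in\boldsymbol{\Sigma}^0_{k+1}(X)$, so some $\boldsymbol{\Sigma}^0_{k+1}$ subset of $\omega^\omega$ contains the $\Sigma^1_1$ set $X\setminus f^{-1}(\overline V)$ and misses the $\Sigma^1_1$ set $f^{-1}(\overline V)$. By (L) so does some $G^{k+1}_\varepsilon=\bigcup_iP^k_{(\varepsilon)_i}$ with $\varepsilon\in\Delta^1_1$. It covers $A$, so some $A'=A\cap P^k_{(\varepsilon)_i}$ is nonempty. By Lemma~\ref{lem:closure}(ii), $\mathrm{cl}_k(A')\subseteq P^k_{(\varepsilon)_i}$, which misses $f^{-1}(\overline V)$.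
\end{proof}

\section{Systems and thinning}\label{sec:systems}

Let $\Lambda=\Lambda_k(\{0,1\})$ and let $F\subseteq\Lambda^{<\omega}$ be finite and closed under prefixes. We mirror belief at level $j$ by closure in $T_j$. A family $(U_s)_{s\in F}$ of $\Sigma^1_1$ subsets of $X$ is \emph{coherent} if
\begin{equation}\label{eq:coherent}
U_t\subseteq\mathrm{cl}_{\kappa(s,t)}(U_s)\qquad\text{for all }s\subsetneq t\text{ in }F\text{ with }\kappa(s,t)\ge1 .
\end{equation}
Equivalently, $U_t\subseteq\mathrm{cl}_j(U_s)$ whenever $s<_jt$ and $j\ge1$. A \emph{system} is a coherent family of nonempty sets. For a basic $V$, the \emph{thinning} of a system along $V$ removes $f^{-1}(\overline V)$ and then whatever must go to restore \eqref{eq:coherent}: by recursion on $|t|$,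
\[
U_t[V]=\big(U_t\setminus f^{-1}(\overline V)\big)\cap\bigcap\{\mathrm{cl}_{\kappa(s,t)}(U_s[V]):s\subsetneq t,\ \kappa(s,t)\ge1\}.
\]
By Lemma~\ref{lem:closure}(i) these sets are $\Sigma^1_1$. They form a coherent family, but some may be empty. The count of Section~\ref{sec:first} generalizes as follows.

\begin{lemma}\label{lem:survive}
Let $(U_s)_{s\in F}$ be a system, $t\in F$, and let $V^0,\dots,V^\nu$ be basic sets with pairwise disjoint closures.
\begin{itemize}
\item[(i)] Each $y\in U_t$ lies in $U_t[V^i]$ for all but at most $2^{|t|}$ indices $i$.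
\item[(ii)] For $j\ge1$, each $y\in\mathrm{cl}_j(U_t)$ lies in $\mathrm{cl}_j(U_t[V^i])$ for all but at most $2^{|t|}$ indices $i$.
\end{itemize}
\end{lemma}

\begin{proof}
First, (i) for $t$ implies (ii) for $t$. If $I$ is any set of $2^{|t|}+1$ indices, then $U_t=\bigcup_{i\in I}U_t[V^i]$ by (i). Closure commutes with finite unions, so $y\in\mathrm{cl}_j(U_t[V^i])$ for some $i\in I$. Thus the exceptional indices for $y$ do not include $2^{|t|}+1$ indices.

We prove (i) by induction on $|t|$. At most one $i$ has $f(y)\in\overline{V^i}$. For $s\subsetneq t$ with $j=\kappa(s,t)\ge1$ we have $y\in\mathrm{cl}_j(U_s)$ by \eqref{eq:coherent}, so by (ii) for $s$ at most $2^{|s|}$ indices have $y\notin\mathrm{cl}_j(U_s[V^i])$. In total at most $1+\sum_{l<|t|}2^l=2^{|t|}$ indices fail.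
\end{proof}

Next we add a node. Let $t\notin F$ be a nonempty node all of whose proper prefixes are in $F$, write $s_j=s_j(t)$, and let $w\in\omega^{<\omega}$. The set for $t$ has to respect every prefix that $t$ believes, and by \eqref{eq:chain} the nodes $s_1,\dots,s_k$ control all of them. For a coherent family $(U_s)_{s\in F}$ the \emph{window} for $(t,w)$ is
\[
W=N_w\cap U_{s_k}\cap\bigcap_{1\le j<k}\mathrm{cl}_j(U_{s_j}),
\]
a $\Sigma^1_1$ subset of $U_{\operatorname{par}(t)}$. For a system and a basic $V$ let $W[V]$ be the window for $(t,w)$ of the thinned family; then $W[V]\subseteq W$.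

\begin{lemma}\label{lem:window}
\begin{itemize}
\item[(i)] For a coherent family, if $N_w\cap U_{t^-}\ne\emptyset$ then $W\ne\emptyset$.
\item[(ii)] For a coherent family, $W\subseteq\mathrm{cl}_{\kappa(s,t)}(U_s)$ for all $s\subsetneq t$ with $\kappa(s,t)\ge1$.
\item[(iii)] For a system and basic $V^0,\dots,V^\nu$ with pairwise disjoint closures, each $y\in W$ lies in $W[V^i]$ for all but at most $c=\sum_{j=1}^k2^{|s_j|}$ indices $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We perform the resets one level at a time. By induction on $j\le k$ we find $x_j\in N_w\cap U_{s_j}\cap\bigcap_{1\le i<j}\mathrm{cl}_i(U_{s_i})$; then $x_k\in W$. A point $x_0$ exists since $s_0=t^-$. Let $j<k$ and $G=N_w\cap\bigcap_{1\le i\le j}\mathrm{cl}_i(U_{s_i})$. Then $x_j\in G$, because $x_j\in U_{s_j}\subseteq\mathrm{cl}_j(U_{s_j})$ when $j\ge1$, and $G$ is $T_{j+1}$-open by Lemma~\ref{lem:closure}(i). Also $x_j\in\mathrm{cl}_{j+1}(U_{s_{j+1}})$: trivially if $s_{j+1}=s_j$, and otherwise by coherence, as $s_{j+1}<_{j+1}s_j$ by \eqref{eq:chain}. So $G$ meets $U_{s_{j+1}}$, and $x_{j+1}$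 is any point of the intersection.

(ii) Let $j=\kappa(s,t)$. Then $W\subseteq\mathrm{cl}_j(U_{s_j})$, by definition if $j<k$ and because $W\subseteq U_{s_k}$ if $j=k$. As $s\le_jt$ is a proper prefix, $s\subseteq s_j$. If $s\ne s_j$, then $s<_js_j$ by Lemma~\ref{lem:order}(b), so $U_{s_j}\subseteq\mathrm{cl}_j(U_s)$ and $\mathrm{cl}_j(U_{s_j})\subseteq\mathrm{cl}_j(U_s)$.

(iii) By Lemma~\ref{lem:survive}, at most $2^{|s_k|}$ indices have $y\notin U_{s_k}[V^i]$, and for $1\le j<k$ at most $2^{|s_j|}$ indices have $y\notin\mathrm{cl}_j(U_{s_j}[V^i])$.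
\end{proof}

A jump at $t$ needs a basic $V$ such that the thinned family is still a system and some point with value in $V$ is a $T_k$-limit of the thinned window. A candidate from Lemma~\ref{lem:jump} may fail either requirement. If all candidates fail, we choose them one after another inside shrinking sets, so that a single point $y$ witnesses too many failures.

\begin{lemma}\label{lem:choice}
Let $(U_s)_{s\in F}$ be a system with window $W$ for $(t,w)$, and let $W_0\subseteq W\cap H$ be nonempty, $\Sigma^1_1$ and clear of a closed set $C$. There is a basic $V$ with $\overline V\cap C=\emptyset$, $U_s[V]\ne\emptyset$ for all $s\in F$, and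
\[
R(W_0)\cap f^{-1}(V)\cap\mathrm{cl}_k(W_0\cap W[V])\ne\emptyset .
\]
\end{lemma}

\begin{proof}
Suppose not. Let $\nu=c+\sum_{s\in F}2^{|s|}$ with $c$ as in Lemma~\ref{lem:window}(iii), and $A^0=W_0$. For $i=0,\dots,\nu$, suppose $A^i\subseteq W_0$ is nonempty, $\Sigma^1_1$ and clear of $C_i=C\cup\overline{V^0}\cup\dots\cup\overline{V^{i-1}}$. Lemma~\ref{lem:jump} gives $x_i\in R(A^i)\subseteq R(W_0)$ and a basic $V^i\ni f(x_i)$ with $\overline{V^i}\cap C_i=\emptyset$ and $x_i\in\mathrm{cl}_k(A^i\setminus f^{-1}(\overline{V^i}))$. Since $V^i$ does not satisfy the lemma, there are two cases.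
\begin{itemize}
\item[(1)] $U_s[V^i]=\emptyset$ for some $s\in F$. Put $G_i=\omega^\omega$.
\item[(2)] Not (1), and $x_i\notin\mathrm{cl}_k(W_0\cap W[V^i])$. Let $G_i\ni x_i$ be a basic $T_k$-open set disjoint from $W_0\cap W[V^i]$.
\end{itemize}
The $\Sigma^1_1$ set $(G_i\cap A^i)\setminus f^{-1}(\overline{V^i})$ is nonempty, since $G_i$ is a $T_k$-neighborhood of $x_i$. By Lemma~\ref{lem:clear} it has a nonempty $\Sigma^1_1$ subset $A^{i+1}$ clear of $\overline{V^i}$; as a subset of $A^i$ it is also clear of $C_i$, hence of $C_{i+1}$.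

The closures $\overline{V^i}$ are pairwise disjoint. For each $s\in F$, Lemma~\ref{lem:survive}(i) applied to one point of $U_s$ shows that at most $2^{|s|}$ indices have $U_s[V^i]=\emptyset$. So case (2) occurs for at least $\nu+1-\sum_{s\in F}2^{|s|}=c+1$ indices. Let $y\in A^{\nu+1}$. Then $y\in W_0\cap\bigcap_{i\le\nu}G_i$, so $y\in W$ and $y\notin W[V^i]$ for every $i$ in case (2). This contradicts Lemma~\ref{lem:window}(iii).
\end{proof}

\section{The construction}\label{sec:construction}

Assume $H\ne\emptyset$. We first say at which nodes we jump.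

In setting A one bit has to be encoded: whether some true stage has datum $1$. Call $s$ \emph{special} if $e(s)=1$. A node $t$ is \emph{free} if no $s\le_kt$ is special; otherwise let $\gamma(t)$ be the shortest special $s\le_kt$. The node $t$ is \emph{new} if it is not free and $\gamma(t)=t$. By Lemma~\ref{lem:tree}(a), for $t\ne\emptyset$: if $t$ is new then $\operatorname{par}(t)$ is free; if $t$ is not new, then either $t$ and $\operatorname{par}(t)$ are both free, or neither is and $\gamma(t)=\gamma(\operatorname{par}(t))$. Along the true stages of a sequence there is at most one jump, so it does no harm that a jump lands in the hull and may leave $H$.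

In setting B a whole sequence has to be encoded. Every $t\ne\emptyset$ is \emph{new}, and we put $V_\emptyset=Q$. Infinitely many jumps are possible because $R(A)=A$, so jumps stay in $H$.

Enumerate $\Lambda^{<\omega}=\{t_0,t_1,\dots\}$ without repetition so that $t_0=\emptyset$ and proper prefixes come earlier, and let $F_\tau=\{t_0,\dots,t_\tau\}$. By recursion on the step $\tau$ we construct $w_s\in\omega^{<\omega}$ with $|w_s|\ge|s|$ and $w_s\subseteq w_t$ for $s\subseteq t$, basic sets $V_t$ for new $t$, and sets $U^\tau_s$ for $s\in F_\tau$, such that: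
\begin{itemize}
\item[(C1)] $(U^\tau_s)_{s\in F_\tau}$ is a system, $U^\tau_s\subseteq\Omega\cap N_{w_s}$, $U^\tau_s$ has diameter $\le2^{-|s|}$, and $U^\tau_s\subseteq U^{\tau-1}_s$ for $s\in F_{\tau-1}$.
\item[(C2)] For $t=t_\tau\ne\emptyset$: $U^\tau_t\subseteq U^{\tau-1}_{\operatorname{par}(t)}$, always in setting B, and in setting A if $t$ is not new.
\item[(C3A)] In setting A: the $\overline{V_r}$ for new $r\in F_\tau$ are pairwise disjoint. If $s$ is free, then $U^\tau_s\subseteq H$ and $U^\tau_s\cap f^{-1}(\overline{V_r})=\emptyset$ for all new $r\in F_\tau$. If $s$ is not free, then $U^\tau_s\subseteq f^{-1}(V_{\gamma(s)})$.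
\item[(C3B)] In setting B: $U^\tau_s\subseteq H\cap f^{-1}(V_s)$. For $t\in F_\tau\setminus\{\emptyset\}$ and $s=\operatorname{par}(t)$: $\overline{V_t}\subseteq V_s$ and $U^\tau_s\cap f^{-1}(\overline{V_t})=\emptyset$. Distinct $t,t'\in F_\tau\setminus\{\emptyset\}$ with the same parent have $\overline{V_t}\cap\overline{V_{t'}}=\emptyset$.
\end{itemize}
Note the shift of index in (C2): in setting B, $U^\tau_t$ lies in $f^{-1}(V_t)$ and is disjoint from the thinned set $U^\tau_{\operatorname{par}(t)}$, though it lies in its $T_k$-closure.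

\medskip\noindent\emph{Step $0$.} Let $w_\emptyset=\emptyset$, and let $U^0_\emptyset$ be a nonempty $\Sigma^1_1$ subset of $H\cap\Omega$ of diameter $\le1$ (Lemma~\ref{lem:GH}).

\medskip\noindent\emph{Step $\tau\ge1$.} Let $t=t_\tau$, $F=F_{\tau-1}$, $U_s=U^{\tau-1}_s$. Pick $x_0\in U_{t^-}\subseteq N_{w_{t^-}}$ and let $w_t=x_0\upharpoonright\max(|w_{t^-}|,|t|)$, which extends $w_{t^-}$. Let $W$ be the window for $(t,w_t)$. It is nonempty by Lemma~\ref{lem:window}(i), and $W\subseteq U_{\operatorname{par}(t)}\cap N_{w_t}\subseteq\Omega$.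

\emph{Case 1: setting A, $t$ not new.} Let $U^\tau_s=U_s$ for $s\in F$, and let $U^\tau_t\subseteq W$ be nonempty and $\Sigma^1_1$ of diameter $\le2^{-|t|}$. Coherence holds by Lemma~\ref{lem:window}(ii), and (C2) holds. For (C3A), $F_\tau$ has the same new nodes as $F$, and $t$ inherits its condition from $\operatorname{par}(t)$, since $U^\tau_t\subseteq U_{\operatorname{par}(t)}$ and the two nodes are both free or have the same $\gamma$.

\emph{Case 2: $t$ new.} We first fix $C$ and $W_0$ for Lemma~\ref{lem:choice}. In setting A let $C=\bigcup\{\overline{V_r}:r\in F\text{ new}\}$. The parent of $t$ is free, so by (C3A) $W\subseteq H$ and $W$ misses each $f^{-1}(\overline{V_r})$. Applying Lemma~\ref{lem:clear} once for each new $r\in F$ we get a nonempty $\Sigma^1_1$ set $W_0\subseteq W$ clear of $C$. In setting B let $s=\operatorname{par}(t)$, $W_0=W$ and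
\[
C=(Q\setminus V_s)\cup\bigcup\{\overline{V_{t'}}:t'\in F\setminus\{\emptyset\},\ \operatorname{par}(t')=s\}.
\]
Since $R(W_0)=W\subseteq U_s$, (C3B) shows that $W_0\subseteq H$ and that $W_0$ is clear of $C$.

Take $V$ from Lemma~\ref{lem:choice}. Put $V_t=V$ and $U^\tau_s=U_s[V]$ for $s\in F$, and let $U^\tau_t$ be a nonempty $\Sigma^1_1$ subset of $\Omega\cap R(W_0)\cap f^{-1}(V)\cap\mathrm{cl}_k(W_0\cap W[V])$ of diameter $\le2^{-|t|}$ (Lemma~\ref{lem:GH}).

For (C1): the thinned sets are nonempty, coherent and contained in the old ones. We have $U^\tau_t\subseteq R(W_0)\subseteq X$, and $U^\tau_t\subseteq\mathrm{cl}_k(W)\subseteq N_{w_t}$ because $N_{w_t}$ is $T_k$-closed. For $s\subsetneq t$ with $j=\kappa(s,t)\ge1$, Lemma~\ref{lem:window}(ii) for the thinned family gives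
\[
U^\tau_t\subseteq\mathrm{cl}_k(W[V])\subseteq\mathrm{cl}_j(W[V])\subseteq\mathrm{cl}_j(U_s[V]).
\]
For (C2) in setting B: $U^\tau_t\subseteq R(W_0)=W\subseteq U_{\operatorname{par}(t)}$. For (C3A): $\overline V\cap C=\emptyset$ gives disjointness; a free $s\in F$ has $U_s[V]\subseteq U_s\setminus f^{-1}(\overline V)$; a nonfree $s\in F$ keeps its condition as $U_s[V]\subseteq U_s$; and $\gamma(t)=t$, $U^\tau_t\subseteq f^{-1}(V_t)$. For (C3B): $\overline V\cap C=\emptyset$ gives $\overline{V_t}\subseteq V_{\operatorname{par}(t)}$ and disjointness from the siblings; $U_{\operatorname{par}(t)}[V]$ misses $f^{-1}(\overline V)$; $U^\tau_t\subseteq W\cap f^{-1}(V)\subseteq H\cap f^{-1}(V_t)$; no node of $F_\tau$ has parent $t$; the other conditions persist because the sets only shrink. This completes the recursion.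

\medskip\noindent\emph{The map $\psi$.} For $\alpha\in\Lambda^\omega$ let $\psi(\alpha)=\bigcup_nw_{\alpha\upharpoonright n}\in\omega^\omega$. Since $\alpha\upharpoonright n$ determines $\psi(\alpha)\upharpoonright n$, the map $\psi$ is continuous. A set $U^\tau_s$ may be thinned at infinitely many steps, so we locate $\psi(\alpha)$ using each set at a fixed moment. Let $s^0\subsetneq s^1\subsetneq\cdots$ be the true stages of $\alpha$ (Lemma~\ref{lem:order}(d)), let $s^i=t_{\tau_i}$, so $\tau_0<\tau_1<\cdots$, and let $\widehat U_i=U^{\tau_i}_{s^i}$.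

\begin{lemma}\label{lem:limit}
If \textup{(C2)} applies to $s^{i+1}$ for all $i\ge i_0$, then $\psi(\alpha)\in X$ and $\psi(\alpha)\in U^{\tau_{i+1}-1}_{s^i}\subseteq\widehat U_i$ for all $i\ge i_0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tree}(b), $\operatorname{par}(s^{i+1})=s^i$. So (C2) and (C1) give $\widehat U_{i+1}\subseteq U^{\tau_{i+1}-1}_{s^i}\subseteq\widehat U_i$ for $i\ge i_0$. By (C1) and Lemma~\ref{lem:GH}, $\bigcap_{i\ge i_0}\widehat U_i$ is a single point of $X$. It lies in $N_{w_{s^i}}$ for all $i\ge i_0$, so it is $\psi(\alpha)$.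
\end{proof}

\section{Proof of the dichotomy}\label{sec:proof}

By Proposition~\ref{prop:reduce} we may assume $X\subseteq\omega^\omega$, and by Section~\ref{sec:kernel} we may assume $H\ne\emptyset$ in the relevant setting. We prove the second alternatives, keeping the notation $s^i,\tau_i,\widehat U_i$ for a given $\alpha\in\Lambda^\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:dich}\textup{(A)}]
Let $\mathcal S$ be the set of $\alpha\in\Lambda^\omega$ with a special true stage, and let $\widehat O=\bigcup\{V_r:r\text{ new}\}$, an open subset of $Q$. We show that $\psi(\alpha)\in X$ for all $\alpha$, and that $f(\psi(\alpha))\in\widehat O$ if and only if $\alpha\in\mathcal S$.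

Let $\alpha\notin\mathcal S$. By Lemma~\ref{lem:tree}(b) all $s^i$ are free, hence not new, and Lemma~\ref{lem:limit} applies with $i_0=0$. By (C3A) at step $\tau_{i+1}-1$, $f(\psi(\alpha))\notin\overline{V_r}$ for all new $r\in F_{\tau_{i+1}-1}$. As $\tau_{i+1}\to\infty$, we get $f(\psi(\alpha))\notin\widehat O$.

Let $\alpha\in\mathcal S$, and let $r=s^{i_0}$ be the shortest special true stage. By Lemma~\ref{lem:tree}(b), $\gamma(s^i)=r$ for $i\ge i_0$. So $r$ is new, the nodes $s^{i+1}$ with $i\ge i_0$ are not new, and Lemma~\ref{lem:limit} and (C3A) give $\psi(\alpha)\in\widehat U_{i_0}\subseteq f^{-1}(V_r)$.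

Let $O=\widehat O\cap Y$, which depends only on the construction, and let $E\in\boldsymbol{\Sigma}^0_{k+1}(2^\omega)$. By Lemma~\ref{lem:factor} with $n=1$ there is a $\boldsymbol{\Sigma}^0_{k+1}$-measurable $g\colon2^\omega\to2^\omega$ such that $x\in E$ if and only if $g(x)(i)=1$ for some $i$. Take $h$ from Proposition~\ref{prop:represent}. Then $h(x)\in\mathcal S$ if and only if $1$ occurs in $g(x)$. So $\theta=\psi\circ h\colon2^\omega\to X$ is continuous and $E=\theta^{-1}(f^{-1}(O))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dich}\textup{(B)}]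
Now (C2) always applies, so Lemma~\ref{lem:limit} and (C3B) give $\psi(\alpha)\in X$ and
\begin{equation}\label{eq:code}
f(\psi(\alpha))\in V_{s}\qquad\text{for every true stage }s\text{ of }\alpha.
\end{equation}
The sets $V_s$ are nested along the parent tree, so the value $f(\psi(\alpha))$ reveals the true stages of $\alpha$ continuously. To make this precise, we show by induction on $i$ that distinct nodes $s,s'$ of height $i$ have $V_s\cap V_{s'}=\emptyset$. For $i=0$ there is only one node. For $i\ge1$, if $s,s'$ have the same parent, use the last clause of (C3B); otherwise the parents are distinct nodes of height $i-1$ by Lemma~\ref{lem:tree}(a), and $V_s\subseteq V_{\operatorname{par}(s)}$, $V_{s'}\subseteq V_{\operatorname{par}(s')}$.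

Let $Y_0=\bigcap_i\bigcup\{V_s:\operatorname{ht}(s)=i\}\subseteq Q$. For $y\in Y_0$ and $i\ge1$ let $\Theta_i(y)=e(s)$ for the unique $s$ of height $i$ with $y\in V_s$. The function $\Theta_i$ is constant on the relatively open sets $Y_0\cap V_s$, hence continuous. Let $Y_1$ be the set of $y\in Y_0$ with $\Theta_i(y)\ne\bot$ for infinitely many $i$, and let $\rho(y)\in2^\omega$ list these values in order. The map $\rho\colon Y_1\to2^\omega$ is continuous: if $\rho(y)(p)$ is the value $\Theta_i(y)$, then $\rho(y')(p)=\rho(y)(p)$ on the relatively open set of $y'$ with $\Theta_{i'}(y')=\Theta_{i'}(y)$ for $1\le i'\le i$.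

Let $n\ge1$ and $E\in\boldsymbol{\Sigma}^0_{k+n}(2^\omega)$. Write $E=g^{-1}(L)$ as in Lemma~\ref{lem:factor}, take $h$ for $g$ from Proposition~\ref{prop:represent}, and let $\theta=\psi\circ h$. Fix $x$ and let $\alpha=h(x)$. By Lemma~\ref{lem:tree}(b), $s^i$ has height $i$, so \eqref{eq:code} gives $f(\theta(x))\in Y_0$ and $\Theta_i(f(\theta(x)))=e(s^i)$. By Proposition~\ref{prop:represent}, $f(\theta(x))\in Y_1$ and
\[
\rho(f(\theta(x)))=g(x).
\]
The set $\rho^{-1}(L)$ is $\boldsymbol{\Sigma}^0_n(Y_1)$, so it equals $\widehat S\cap Y_1$ for some $\widehat S\in\boldsymbol{\Sigma}^0_n(Q)$. With $S=\widehat S\cap Y\in\boldsymbol{\Sigma}^0_n(Y)$ we have $f(\theta(x))\in S$ if and only if $g(x)\in L$, that is, $E=\theta^{-1}(f^{-1}(S))$.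
\end{proof}

With Section~\ref{sec:classical}, this completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
In (A) the two alternatives exclude each other: under the first, $f$ is $\Sigma_{k+1,2}$ by Lemma~\ref{lem:easy}, so preimages of open sets are $\boldsymbol{\Delta}^0_{k+1}$ by \eqref{eq:delta}. In (B) both can hold. Let $X=\omega\times\omega^\omega\times2^\omega$ and let $f$ be the characteristic function of the Borel set $\{(j,\varepsilon,x):x\in G^{j+1}_\varepsilon\}$. It is a union of two constant functions, and $2^\omega\cap G^{j+1}_\varepsilon=\theta^{-1}(f^{-1}(\{1\}))$ for $\theta(x)=(j,\varepsilon,x)$. This is why Corollary~\ref{cor:char} assumes that $f$ has finite Borel rank.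
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gao} Gao, \emph{Invariant Descriptive Set Theory}.

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Louveau} Louveau, \emph{A separation theorem for $\Sigma^1_1$ sets}, Trans. AMS 260 (1980).

\bibitem{Moschovakis} Moschovakis, \emph{Descriptive Set Theory}.

\bibitem{MottoRos} Luca Motto Ros, \emph{On the structure of finite level and $\omega$-decomposable Borel functions}, arXiv:1206.0795 (2012).

\end{thebibliography}
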